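\title{Bounded subsequences of divergent sampling series in the Paley--Wiener space $\mathcal{PW}^1_\pi$}

\begin{abstract}
Let $\{t_k\}$ be a real complete interpolating sequence for $\mathcal{PW}^2_\pi$, and let $S_Nf$ be the symmetric partial sums of its interpolation series. It has been conjectured that for every such sequence some $f\in\mathcal{PW}^1_\pi$ satisfies $\max_{\mathbb R}|S_Nf|\to\infty$. We disprove this: there is a complete interpolating sequence and a subsequence $N_j$ along which $S_{N_j}f\to f$ uniformly on $\mathbb R$ for every $f\in\mathcal{PW}^1_\pi$. The statement with $\limsup$ in place of $\lim$ holds for every complete interpolating sequence. The conjecture itself holds when the generating function is bounded on $\mathbb R$, its derivative is bounded below at the nodes, and the nodes stay uniformly within less than $\frac12$ of a shifted copy of the integers.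
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Interpolation series and their partial sums}
For $1\le p\le\infty$ the Paley--Wiener space $\mathcal{PW}^p_\pi$ consists of the entire functions
\[
f(z)=\frac1{2\pi}\int_{-\pi}^{\pi}g(\omega)e^{iz\omega}\,d\omega,\qquad g\in L^p[-\pi,\pi],
\]
with norm $\|f\|_{\mathcal{PW}^p_\pi}=\big(\frac1{2\pi}\int_{-\pi}^\pi|g|^p\,d\omega\big)^{1/p}$, and the essential supremum of $|g|$ for $p=\infty$. Such an $f$ is a superposition of the pure frequencies $e^{i\omega z}$, $|\omega|\le\pi$. With $z=x+iy$,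
\begin{equation}\label{eq:pw}
|f(z)|\le e^{\pi|y|}\|f\|_{\mathcal{PW}^1_\pi}\le e^{\pi|y|}\|f\|_{\mathcal{PW}^p_\pi},
\end{equation}
and $f(t)\to0$ as $t\to\pm\infty$ by the Riemann--Lebesgue lemma. So $\mathcal{PW}^1_\pi$ is the largest space of the scale, it is a Banach space isometric to $L^1$, it contains $\mathcal{PW}^2_\pi$ as a dense subspace, and its elements are bounded on $\mathbb R$.

A real sequence $\{t_k\}_{k\in\mathbb Z}$ is a \emph{complete interpolating sequence} if for every $\{c_k\}\in\ell^2(\mathbb Z)$ the problem $f(t_k)=c_k$, $k\in\mathbb Z$, has exactly one solution $f\in\mathcal{PW}^2_\pi$. We always index it so that $t_k<t_{k+1}$, and we write $\Lambda=\{t_k\}$. Its \emph{generating function} is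
\[
\phi(z)=\lim_{R\to\infty}\prod_{|t_k|\le R,\ t_k\ne0}\Big(1-\frac z{t_k}\Big),
\]
multiplied by $z$ if $0\in\Lambda$, and we put
\[
\phi_k(z)=\frac{\phi(z)}{\phi'(t_k)(z-t_k)},\qquad S_Nf(z)=\sum_{k=-N}^Nf(t_k)\phi_k(z).
\]
We use the following standard facts \cite{Levin,Young,LS}: the limit defining $\phi$ exists locally uniformly in $\mathbb C$, and $\phi_k$ belongs to $\mathcal{PW}^2_\pi$ and is the solution of the problem $\phi_k(t_m)=\delta_{km}$. The function $\phi$ is real on $\mathbb R$ and has a simple zero at each $t_k$ and no other zeros. The basic example is $t_k=k$. Here the values $f(k)$ are the Fourier coefficients of $g$, so the integers are a complete interpolating sequence by Parseval's theorem, and $\phi(z)=\frac{\sin\pi z}\pi$, $\phi_k(z)=\frac{\sin\pi(z-k)}{\pi(z-k)}$.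

For $f\in\mathcal{PW}^2_\pi$ the partial sums converge to $f$ uniformly on $\mathbb R$ (Lemma~\ref{lem:cis}). For $f\in\mathcal{PW}^1_\pi$ they still make sense: $S_Nf$ is a finite combination of the $\phi_k$, so $|S_Nf|$ attains its maximum on $\mathbb R$. We ask how this maximum behaves as $N\to\infty$. Let $\|S_N\|$ be the norm of $S_N:\mathcal{PW}^1_\pi\to L^\infty(\mathbb R)$. Inserting the integral for $f(t_k)$ gives
\[
S_Nf(t)=\frac1{2\pi}\int_{-\pi}^\pi g(\omega)K_N(t,\omega)\,d\omega,\qquad K_N(t,\omega)=\sum_{k=-N}^Ne^{i\omega t_k}\phi_k(t),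
\]
and since $K_N$ is continuous in $\omega$, the duality of $L^1$ and $L^\infty$ yields
\begin{equation}\label{eq:norm}
\|S_N\|=\sup_{t\in\mathbb R,\ |\omega|\le\pi}|K_N(t,\omega)|.
\end{equation}
Thus $\|S_N\|$ measures how large the truncated series of a pure frequency can be. For the integers, take the extreme frequency $\omega=\pi$ and the point $t=N+\frac12$ just outside the range of summation. Since $\sin\pi(N-k+\frac12)=(-1)^{N-k}$,
\begin{equation}\label{eq:integers}
\|S_N\|\ge\big|K_N(N+\tfrac12,\pi)\big|=\frac1\pi\sum_{j=0}^{2N}\frac1{j+\frac12}\ge\frac1\pi\log(4N+3).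
\end{equation}

The Banach--Steinhaus theorem says that if bounded operators $S_N$ on a Banach space satisfy $\sup_N\|S_N\|=\infty$, then $\sup_N\|S_Nf\|=\infty$ for a residual set of $f$, that is, for all $f$ outside a countable union of nowhere dense sets. For the integers this gives functions $f$ with $\limsup_N\max_t|S_Nf(t)|=\infty$. It leaves open whether a single $f$ defeats \emph{every} subsequence of the partial sums. The following conjecture, posed in \cite{BF}, asserts that such an $f$ always exists.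

\medskip
\noindent\textbf{Conjecture.} \emph{For every complete interpolating sequence there is $f_1\in\mathcal{PW}^1_\pi$ with}
\[
\lim_{N\to\infty}\max_{t\in\mathbb R}|S_Nf_1(t)|=+\infty.
\]

\subsection{Results}
\begin{theorem}\label{thm:A}
There are a complete interpolating sequence $\{t_k\}$, a constant $C$ and integers $N_1<N_2<\cdots$ such that
\[
\max_{t\in\mathbb R}|S_{N_j}f(t)|\le C\|f\|_{\mathcal{PW}^1_\pi}\qquad\text{for all $j$ and all } f\in\mathcal{PW}^1_\pi .
\]
Moreover $S_{N_j}f\to f$ uniformly on $\mathbb R$ for every $f\in\mathcal{PW}^1_\pi$. Hence $\liminf_N\max_t|S_Nf(t)|<\infty$ for every $f\in\mathcal{PW}^1_\pi$, and the conjecture fails. Uniform boundedness along $(N_j)$ persists for every other increasing indexing $\{t_{k+m}\}_{k\in\mathbb Z}$ of the same set.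
\end{theorem}

\begin{theorem}\label{thm:B}
For every complete interpolating sequence, $\limsup_N\|S_N\|=\infty$. Hence there is a residual set of $f\in\mathcal{PW}^1_\pi$ with $\limsup_N\max_t|S_Nf(t)|=\infty$.
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\{t_k\}$ be a complete interpolating sequence with $\sup_{\mathbb R}|\phi|<\infty$ and $\inf_k|\phi'(t_k)|>0$, and suppose that $|t_k-k-\theta|\le D<\frac12$ for all $k$ and some real $\theta$. Then some $f_1\in\mathcal{PW}^1_\pi$ satisfies $\lim_N\max_t|S_Nf_1(t)|=\infty$.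
\end{theorem}

The integers satisfy the hypotheses of Theorem~\ref{thm:C}. The sequence of Theorem~\ref{thm:A} satisfies the first two (Lemmas~\ref{lem:size} and~\ref{lem:zeros}), so the third cannot be dropped.

\subsection{The mechanism}
In \eqref{eq:integers} two alternating signs cancel, that of $\phi_k(t)$ and that of $e^{i\pi t_k}$. The first alternation holds for every complete interpolating sequence. If $t_N<x<t_{N+1}$ and $k\le N$, the real function $\phi_k$ equals $1$ at $t_k$ and has exactly the simple zeros $t_{k+1},\dots,t_N$ between $t_k$ and $x$, so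
\begin{equation}\label{eq:sign}
\phi_k(x)=(-1)^{N-k}|\phi_k(x)|,\qquad K_N(x,\pi)=(-1)^N\sum_{k=-N}^N|\phi_k(x)|\,e^{i\pi(t_k-k)} .
\end{equation}
This is what makes the conjecture plausible. If $t_k-k$ stays within $D<\frac12$ of a constant, all terms point into one half-plane and nothing cancels; Section~\ref{sec:C} turns this into a proof of Theorem~\ref{thm:C}. But a slow drift of $t_k-k$ can destroy the logarithm. Suppose that, with $j=N-k+1$, the weight $|\phi_k(x)|$ were $1/j$ and $t_k-k$ were $\frac\nu\pi\log j$ with a real $\nu\ne0$. The sum would be $\sum_jj^{-1+i\nu}$, and comparing the $j$-th term with the integral over $[j,j+1]$ gives, for every $n$,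
\begin{equation}\label{eq:model}
\Big|\sum_{j=1}^nj^{-1+i\nu}\Big|\le\Big|\int_1^{n+1}u^{-1+i\nu}\,du\Big|+(1+|\nu|)\sum_{j\ge1}j^{-2}\le\frac2{|\nu|}+2(1+|\nu|).
\end{equation}
The counterexample produces this cancellation at both ends of the range $-N_j\le k\le N_j$. We do not work with the points $t_k$ themselves. Section~\ref{sec:reduction} bounds $\|S_N\|$ by an integral of $1/\phi$ along a vertical line, and Section~\ref{sec:A} constructs a generating function whose argument rotates like $\nu\log y$ along suitable lines. Section~\ref{sec:B} shows that this cannot happen along all vertical lines at once: a suitable form of the integral depends analytically on the position of the line, and its Poisson average is large.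

Throughout, $z=x+iy$, $\mathbb C_+=\{y>0\}$, $\|F\|_\infty=\sup_{\mathbb R}|F|$, and $C,c$ are positive constants that depend only on the sequence $\{t_k\}$ under discussion and may change from line to line. Any other dependence is shown by a subscript.

\section{Complete interpolating sequences}\label{sec:prelim}

An entire function $F$ has \emph{exponential type at most $\pi$} if $|F(z)|\le C_\varepsilon e^{(\pi+\varepsilon)|z|}$ for every $\varepsilon>0$. By \eqref{eq:pw} this holds for all $F\in\mathcal{PW}^1_\pi$. If such an $F$ is bounded on $\mathbb R$, then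
\begin{equation}\label{eq:bern}
|F(x+iy)|\le e^{\pi|y|}\|F\|_\infty\qquad\text{and}\qquad\|F'\|_\infty\le\pi\|F\|_\infty ;
\end{equation}
the first bound is a form of the Phragm\'en--Lindel\"of principle and the second is Bernstein's inequality. In this section $\{t_k\}$ is an arbitrary complete interpolating sequence, and $n_x(u)=\#\{k:|t_k-x|\le u\}$.

\begin{lemma}\label{lem:cis}
There are constants $C_0$, $\ell$ and $\sigma\in(0,\frac14]$ with the following properties.
\begin{enumerate}
\item[(a)] $|\phi_k(z)|\le C_0e^{\pi|y|}$ for all $k$ and $z$, and $|\phi(z)|\le C(1+|z|)e^{\pi|y|}$.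
\item[(b)] $4\sigma\le t_{k+1}-t_k\le\ell$ for all $k$.
\item[(c)] $S_Nf\to f$ uniformly on $\mathbb R$ for every $f\in\mathcal{PW}^2_\pi$.
\item[(d)] For every $\varepsilon>0$ there is $C_\varepsilon$ with $n_x(u)\ge2(1-\varepsilon)u-C_\varepsilon$ for all $x\in\mathbb R$, $u\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $T:\ell^2\to\mathcal{PW}^2_\pi$ send $c$ to the solution of $f(t_k)=c_k$. It is linear by uniqueness. If $c^{(n)}\to c$ and $Tc^{(n)}\to f$, then $f(t_k)=\lim_nc^{(n)}_k=c_k$ by \eqref{eq:pw}, so $f=Tc$, and $T$ is bounded by the closed graph theorem. With $C_0=\|T\|$ we get $\|\phi_k\|_{\mathcal{PW}^2_\pi}\le C_0$. Now (a) follows from \eqref{eq:pw} and $\phi(z)=\phi'(t_0)(z-t_0)\phi_0(z)$. Bernstein's inequality gives $1=|\phi_k(t_k)-\phi_k(t_{k+1})|\le\pi C_0(t_{k+1}-t_k)$, which is the lower bound in (b).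

Let $f\in\mathcal{PW}^2_\pi$. By Plancherel's theorem $\int_{\mathbb R}|f(x+iy)|^2dx\le e^{2\pi|y|}\|f\|_{\mathcal{PW}^2_\pi}^2$. The discs of radius $\sigma$ about the $t_k$ are disjoint and $|f|^2$ is subharmonic, so $\sum_k|f(t_k)|^2\le\frac1{\pi\sigma^2}\int_{-\sigma}^\sigma\int_{\mathbb R}|f(x+iy)|^2dx\,dy<\infty$. Hence $c=\{f(t_k)\}$ lies in $\ell^2$ and $f=Tc$ by uniqueness. Since $S_Nf$ is $T$ applied to the truncation of $c$, we have $S_Nf\to f$ in $\mathcal{PW}^2_\pi$, and \eqref{eq:pw} gives (c).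

We have also shown that $\|f\|^2_{\mathcal{PW}^2_\pi}\le C_0^2\sum_k|f(t_k)|^2$ for all $f\in\mathcal{PW}^2_\pi$. The Beurling--Landau density theorem \cite{Landau} says that a separated set with this sampling property satisfies $\liminf_{u\to\infty}\inf_xn_x(u)/(2u)\ge1$. So $n_x(u)\ge2(1-\varepsilon)u$ for $u\ge u_\varepsilon$, and (d) holds with $C_\varepsilon=2u_\varepsilon$. For $\varepsilon=\frac12$ it shows that every interval of length $2C_{1/2}+2$ meets $\Lambda$, which is the upper bound in (b).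
\end{proof}

The next lemma uses only that $\phi$ is a limit of polynomials with real zeros. Part (b) bounds $\phi$ from below by its derivatives at the two neighboring nodes.

\begin{lemma}\label{lem:real}
\begin{enumerate}
\item[(a)] $|\phi(x+iy_1)|\le|\phi(x+iy_2)|$ whenever $|y_1|\le|y_2|$.
\item[(b)] If $\zeta=\xi+i\eta$ and $t_k\le\xi\le t_{k+1}$, then
\[
|\phi(\zeta)|\ge\frac{|\zeta-t_k|\,|\zeta-t_{k+1}|}{t_{k+1}-t_k}\,\min\big(|\phi'(t_k)|,|\phi'(t_{k+1})|\big).
\]
\end{enumerate}
\end{lemma}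

\begin{proof}
(a) Each factor $|x+iy-t_m|$ increases with $|y|$. (b) The function $\Psi(z)=\phi(z)/((z-t_k)(z-t_{k+1}))$ is a limit of polynomials whose zeros are points $t_m$ with $m\ne k,k+1$. As in (a), $|\Psi(\zeta)|\ge|\Psi(\xi)|$. On $[t_k,t_{k+1}]$ each function $\log|x-t_m|$ is concave, so $\log|\Psi|$ is a pointwise limit of concave functions and takes its minimum at an endpoint. At the endpoints $|\Psi(t_m)|=|\phi'(t_m)|/(t_{k+1}-t_k)$ for $m=k,k+1$.
\end{proof}

Both Theorem~\ref{thm:A} and Theorem~\ref{thm:B} start from the following formula.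

\begin{lemma}\label{lem:residue}
Let $F$ be entire, $t\in\mathbb C\setminus\Lambda$, and let $\Gamma$ be a positively oriented simple closed polygon that avoids $\Lambda\cup\{t\}$ and encloses $t_{-N},\dots,t_N$ and no other point of $\Lambda$. Then
\[
\sum_{k=-N}^NF(t_k)\phi_k(t)=\chi F(t)+\frac1{2\pi i}\oint_\Gamma\frac{F(\zeta)\,\phi(t)}{\phi(\zeta)(t-\zeta)}\,d\zeta,
\]
where $\chi=1$ if $\Gamma$ encloses $t$ and $\chi=0$ otherwise.
\end{lemma}

\begin{proof}
The integrand has residue $F(t_k)\phi_k(t)$ at $\zeta=t_k$ and residue $-F(t)$ at $\zeta=t$.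
\end{proof}

\section{Divergence near a shifted lattice}\label{sec:C}

We prove Theorem~\ref{thm:C}. The function $e^{i\pi t}$ that makes \eqref{eq:sign} large does not tend to $0$ at infinity, so it is not in $\mathcal{PW}^1_\pi$. We replace it by $e^{i\pi t}h(t)$, where $h$ is almost positive and decays like $(\log|t|)^{-1/2}$. The sum gains a factor $\log N$ and the decay of $h$ costs only $(\log N)^{1/2}$. Slow decay of $h$ comes from a barely integrable singularity of the spectrum at the endpoint $\pi$.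

\emph{The function $f_1$.} Let $s_0=e^{-2}$ and $g_1(s)=s^{-1}(\log\frac1s)^{-3/2}$ on $(0,s_0)$. In the variable $u=\log\frac1s>2$ we have $g_1=e^uu^{-3/2}$ and $sg_1=u^{-3/2}$, so $g_1$ is decreasing in $s$, $sg_1(s)$ is increasing, and $\int_0^rg_1\,ds=2(\log\frac1r)^{-1/2}$. Put
\[
h(t)=\int_0^{s_0}g_1(s)e^{-ist}\,ds,\qquad f_1(t)=e^{i\pi t}h(t)=\int_0^{s_0}g_1(s)e^{i(\pi-s)t}\,ds\in\mathcal{PW}^1_\pi .
\]
Let $T=|t|\ge e^3$ and split the integral for $h$ at $s=1/T$. The main term is $\int_0^{1/T}g_1\,ds=2(\log T)^{-1/2}$. Next,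
\[
\int_0^{1/T}g_1(s)|e^{-ist}-1|\,ds\le T\int_0^{1/T}sg_1(s)\,ds\le(\log T)^{-3/2}.
\]
Finally, since $g_1$ is positive and decreasing, the second mean value theorem gives $\int_{1/T}^{s_0}g_1(s)\cos st\,ds=g_1(\frac1T)\int_{1/T}^{r}\cos st\,ds$ for some $r$. The modulus of the right side is at most $\frac2Tg_1(\frac1T)=2(\log T)^{-3/2}$, and the same bound holds with $\sin$ in place of $\cos$. Since $1+2\sqrt2<4$,
\begin{equation}\label{eq:h}
h(t)=2(\log|t|)^{-1/2}(1+\vartheta(t)),\qquad|\vartheta(t)|\le\frac2{\log|t|}\qquad(|t|\ge e^3).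
\end{equation}

\emph{The weights.} Let $x=x_N$ be the midpoint of $(t_N,t_{N+1})$, $\mu=\inf_k|\phi'(t_k)|$ and $b=\|\phi\|_\infty$. The gaps $t_{k+1}-t_k$ are at least $1-2D$, so Lemma~\ref{lem:real}(b) gives $|\phi(x)|\ge\frac14(t_{N+1}-t_N)\mu\ge\frac14(1-2D)\mu$. Bernstein's inequality applies to $\phi$ by Lemma~\ref{lem:cis}(a) and gives $|\phi'(t_k)|\le\pi b$. Also $x-t_k\le N+1-k+2D\le2(N-k+1)$ for $k\le N$. Hence
\begin{equation}\label{eq:weights}
\frac c{N-k+1}\le|\phi_k(x)|\le\frac b{\mu\,(x-t_k)}\qquad(k\le N).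
\end{equation}
This is where the first two hypotheses are used.

\emph{The sum.} By the first identity in \eqref{eq:sign},
\[
(-1)^Ne^{-i\pi\theta}S_Nf_1(x)=\sum_{k=-N}^N|\phi_k(x)|\,e^{i\pi(t_k-k-\theta)}h(t_k).
\]
The third hypothesis lets us fix $\delta>0$ with $\pi D+\delta<\frac\pi2$. By \eqref{eq:h} there is $K_0$ such that $|\arg h(t_k)|\le\delta$ and $|h(t_k)|\ge(\log|t_k|)^{-1/2}$ for $|k|\ge K_0$. For $N\ge|\theta|+1$ and $|k|\le N$ we have $|t_k|\le2N$. So for $K_0\le|k|\le N$ the $k$-th term has real part at least $\cos(\pi D+\delta)|\phi_k(x)|(\log2N)^{-1/2}>0$. The finitely many terms with $|k|<K_0$ tend to $0$ as $N\to\infty$ by the upper bound in \eqref{eq:weights}. Keeping the terms with $K_0\le k\le N$ and using the lower bound,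
\[
|S_Nf_1(x_N)|\ge\frac c{(\log2N)^{1/2}}\sum_{j=1}^{N-K_0+1}\frac1j-o(1)\ge\frac{c\,\log(N-K_0+2)}{(\log2N)^{1/2}}-o(1)\longrightarrow\infty .
\]
This proves Theorem~\ref{thm:C}. \qed

\section{Reduction to an integral along a vertical line}\label{sec:reduction}

To bound $\|S_N\|$ from above we must control $K_N(t,\omega)$ for all $t$ and $\omega$ at once. The next proposition removes both parameters. We restrict ourselves to symmetric sequences, so that one vertical line serves both ends of the sum.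

\begin{proposition}\label{prop:reduction}
Let $\{t_k\}$ be a complete interpolating sequence with $t_{-k}=-t_k$, and let $\Phi$ be a nonzero real multiple of $\phi$. Let $N\ge1$, $X\in(t_N,t_{N+1})$, $X\ge1$, and suppose that $a,b>0$ satisfy
\begin{equation}\label{eq:ab}
\|\Phi\|_\infty\le b,\qquad|\Phi(X+iy)|\ge ae^{\pi y}\quad(y\ge0),\qquad|\Phi(\xi+iX)|\ge ae^{\pi X}\quad(\xi\in\mathbb R).
\end{equation}
Put $q(y)=e^{\pi y}/\Phi(X+iy)$ and $R(Y)=\int_1^Yq(y)\frac{dy}y$. Then
\[
\|S_N\|\le2+\frac{10b}a+6b\max_{1\le Y\le X}|R(Y)|.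
\]
\end{proposition}

\begin{proof}
The function $\Phi$ is odd and $\Phi(\bar z)=\overline{\Phi(z)}$, so the lower bounds in \eqref{eq:ab} give $|\Phi(\pm X+iy)|\ge ae^{\pi|y|}$ for all real $y$ and $|\Phi(\xi\pm iX)|\ge ae^{\pi X}$. Fix $|\omega|\le\pi$, write $K=K_N(\cdot,\omega)$ and $\rho=\max_{[1,X]}|R|$, and let $d=\frac1{2\pi}$.

\emph{Step 1: points $t$ near $\pm X$ can be ignored.} We shall integrate over a contour through $\pm X$, and the kernel $1/(t-\zeta)$ is large when $t$ is near these points. Let $G=\{t\in\mathbb R:||t|-X|\ge d\}$. Every real $t$ is within $d$ of some $t'\in G$. Since $K\in\mathcal{PW}^2_\pi$, Bernstein's inequality gives $|K(t)|\le|K(t')|+\pi d\|K\|_\infty$. Hence $\|K\|_\infty\le\sup_G|K|+\frac12\|K\|_\infty$, that is, $\|K\|_\infty\le2\sup_G|K|$. By continuity and \eqref{eq:norm} it suffices to prove $|K(t)|\le1+5b/a+3b\rho$ for $t\in G\setminus\Lambda$.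

\emph{Step 2: the harmless parts of the contour.} Lemma~\ref{lem:residue}, with $F(\zeta)=e^{i\omega\zeta}$ and the boundary $\Gamma$ of the square with vertices $\pm X\pm iX$, gives
\[
|K(t)|\le1+\Big|\frac1{2\pi i}\oint_\Gamma\frac{e^{i\omega\zeta}\,\Phi(t)}{\Phi(\zeta)(t-\zeta)}\,d\zeta\Big| .
\]
On $\Gamma$ we have $|e^{i\omega\zeta}\Phi(t)/\Phi(\zeta)|\le b/a$. On the horizontal sides, of total length $4X$, we have $|t-\zeta|\ge X$, so they contribute at most $\frac{4b}{2\pi a}$. On the parts $|\operatorname{Im}\zeta|\le1$ of the vertical sides, of total length $4$, we have $|t-\zeta|\ge d$, so they contribute at most $4b/a$. The sum is less than $5b/a$.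

\emph{Step 3: the four remaining segments.} They are $\zeta=\epsilon X+i\delta y$, $1\le y\le X$, with $\epsilon,\delta\in\{1,-1\}$. Here an estimate of the modulus would give $\int_1^Xdy/y=\log X$, so we must keep the argument of $\Phi$. We have $e^{i\omega\zeta}=e^{i\epsilon\omega X}e^{-\delta\omega y}$ and $1/\Phi(\zeta)=\epsilon e^{-\pi y}q^\sharp(y)$, where $q^\sharp=q$ if $\epsilon\delta=1$ and $q^\sharp=\bar q$ if $\epsilon\delta=-1$. With $s=\pi+\delta\omega\ge0$ and $\tau=t-\epsilon X\in\mathbb R$, the contribution of the segment has modulus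
\[
\frac{|\Phi(t)|}{2\pi}\Big|\int_1^Xw(y)\,q^\sharp(y)\frac{dy}y\Big|,\qquad w(y)=e^{-sy}\,\frac y{\tau-i\delta y}.
\]
All dependence on $t$ and $\omega$ is now in $w$, which is a product of two functions bounded by $1$. The first factor is monotone, and the second has derivative of modulus $\frac{|\tau|}{\tau^2+y^2}$. Hence $\int_1^X|w'|\,dy\le1+\frac\pi2$. Integrating by parts against $R$ or $\bar R$, which vanish at $1$, bounds the integral by $(2+\frac\pi2)\rho\le4\rho$. The four segments contribute at most $\frac{16b\rho}{2\pi}\le3b\rho$.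
\end{proof}

\begin{example}\label{ex:integers}
For the integers take $\Phi(z)=\sin\pi z$ and $X=N+\frac12$. Then $\Phi(X+iy)=(-1)^N\cosh\pi y$ and $|\Phi(\xi+iX)|\ge\sinh\pi X$, so \eqref{eq:ab} holds with $a=\frac14$, $b=1$, and
\[
q(y)=\frac{2(-1)^N}{1+e^{-2\pi y}},\qquad R(Y)=2(-1)^N\log Y+O(1).
\]
The proposition gives $\|S_N\|=O(\log N)$, which by \eqref{eq:integers} is the true order. The logarithm appears because $q$ has constant argument.
\end{example}

The example tells us what to change. Write $W(z)=e^{i\pi z}\Phi(z)$, so that $q(y)=e^{i\pi X}/W(X+iy)$. We want $|W|$ bounded above and below away from the real axis, and we want $\arg W(X+iy)$ to rotate. The model is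
\[
W(z)=(z-X)^{i\nu}=\exp\big(i\nu\log(z-X)\big),\qquad|W(z)|=e^{-\nu\arg(z-X)},\qquad0\le\arg(z-X)\le\pi .
\]
Here $q(y)$ is a constant multiple of $y^{-i\nu}$, and $\big|\int_1^Yy^{-i\nu}\frac{dy}y\big|\le2/|\nu|$, which is the continuous counterpart of \eqref{eq:model}. In the model, $|W|$ equals $1$ to the right of $X$ and $e^{-\nu\pi}$ to the left. So the rotation is produced by a \emph{step} of $|W|$ at $X$. The step has to dominate up to height $X$, so other steps should be at a distance comparable to $X$; and steps must go alternately up and down if $|W|$ is to stay bounded above and below. This suggests steps at the points $\pm4^n$.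

\section{The counterexample}\label{sec:A}

\subsection{Construction}
It is hard to prescribe real zeros and control $|W|$ at the same time. We therefore build an entire function $E$ with zeros in the lower half-plane, for which the modulus is easy to control, and let $\Phi$ be minus its imaginary part on $\mathbb R$. The zeros of $\Phi$ are then automatically real, and in $\mathbb C_+$ the function $\Phi$ is close to $\frac i2E$. A step is made by changing the depth of the zeros of $E$. Indeed, moving zeros from all the points $2k-i$ to the points $2k-2i$ amounts to multiplying by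
\[
\lim_{R\to\infty}\prod_{|k|\le R}\frac{z-2k+2i}{z-2k+i}=\frac{\sin\frac\pi2(z+2i)}{\sin\frac\pi2(z+i)},
\]
whose modulus tends to $e^{\pi/2}$ as $y\to+\infty$. Moving only the zeros to the right of a point should give a step of ratio $e^{\pi/2}=e^{\nu\pi}$ with $\nu=\frac12$; Lemma~\ref{lem:rotation} confirms this value.

For $j\ge1$ let $M_j=4^{2j-1}$, and let
\[
B=\{k\in\mathbb Z:\ M_j<2|k|\le4M_j\text{ for some }j\ge1\},\qquad\lambda_k=2k-i\beta_k,
\]
where $\beta_k=2$ for $k\in B$ and $\beta_k=1$ otherwise. For entire $F$ write $F^*(z)=\overline{F(\bar z)}$. Define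
\[
A(z)=\lim_{R\to\infty}\prod_{|k|\le R}\Big(1-\frac z{\lambda_k}\Big),\qquad E(z)=e^{-i\pi z/2}A(z),\qquad\Phi=\frac i2(E-E^*).
\]
The product converges locally uniformly, because $\lambda_k\lambda_{-k}=-(4k^2+\beta_k^2)$ and $\frac1{\lambda_k}+\frac1{\lambda_{-k}}=\frac{2i\beta_k}{4k^2+\beta_k^2}$, so that the factors for $k$ and $-k$ multiply to $1+O(k^{-2})$. Since $\overline{\lambda_k}=-\lambda_{-k}$, we have $A^*(z)=A(-z)$ and $E^*(z)=E(-z)$. Therefore $\Phi$ is odd, and $\Phi=-\operatorname{Im}E$ on $\mathbb R$. The zeros of $A$ have spacing $2$ and account for the growth $e^{\pi y/2}$; the factor $e^{-i\pi z/2}$ supplies the other half, and it is this factor that makes $E^*$ exponentially smaller than $E$ in $\mathbb C_+$. Put $\Theta=E^*/E$, so that $\Phi=\frac i2E(1-\Theta)$.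

We shall use several times that, for $x\in\mathbb R$ and $Y\ge1$,
\begin{equation}\label{eq:lattice}
\sum_{k\in\mathbb Z}\frac1{(x-2k)^2+Y^2}\le2\Big(\frac1{Y^2}+\frac12\int_0^\infty\frac{du}{u^2+Y^2}\Big)=\frac2{Y^2}+\frac\pi{2Y}\le\frac4Y .
\end{equation}
On each side of $x$ the nearest term is at most $Y^{-2}$, and each further term is at most the mean of the integrand over the preceding interval of length $2$. All constants in this section are absolute.

\begin{lemma}\label{lem:size}
There are $c_1,C_1>0$ such that for $y\ge0$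
\[
c_1e^{\pi y}\le|E(z)|\le C_1e^{\pi y},\qquad|\Theta(z)|\le e^{-\pi y},
\]
and for all $z\in\mathbb C$
\[
\tfrac12c_1e^{\pi|y|}\big(1-e^{-\pi|y|}\big)\le|\Phi(z)|\le C_1e^{\pi|y|}.
\]
\end{lemma}

\begin{proof}
We compare $A$ with the product in which all zeros have depth $1$. The product formula for the sine gives
\[
A_0(z):=\lim_{R\to\infty}\prod_{|k|\le R}\Big(1-\frac z{2k-i}\Big)=\frac{\sin\frac\pi2(z+i)}{\sin\frac{\pi i}2}.
\]
For $k\in B$ the quotient of the $k$-th factors of $A$ and $A_0$ is $\frac{z-2k+2i}{z-2k+i}\cdot\frac{2k-i}{2k-2i}$. Pairing $k$ with $-k$, we obtain for $y>-1$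
\begin{equation}\label{eq:factor}
A=c_BA_0P,\qquad P(z)=\lim_{R\to\infty}\prod_{k\in B,\,|k|\le R}\frac{z-2k+2i}{z-2k+i},\qquad c_B=\prod_{k\in B,\,k>0}\frac{4k^2+1}{4k^2+4}\in(0,1).
\end{equation}
For $y\ge0$ the $k$-th factor of $P$ has squared modulus $1+\frac{2y+3}{(x-2k)^2+(y+1)^2}$. Since $2y+3\le3(y+1)$, \eqref{eq:lattice} gives $1\le|P|^2\le e^{12}$. Also $\sinh\frac\pi2(y+1)\le|\sin\frac\pi2(z+i)|\le\cosh\frac\pi2(y+1)$ and $|e^{-i\pi z/2}|=e^{\pi y/2}$. This proves the bounds for $E$. For $y\ge0$ we have $|z-\overline{\lambda_k}|\le|z-\lambda_k|$, hence $|A^*|\le|A|$, and $\Theta=e^{i\pi z}A^*/A$ satisfies the stated bound. The bounds for $\Phi$ follow for $y\ge0$ from $|\Phi|=\frac12|E||1-\Theta|$, and for $y<0$ from $\Phi(\bar z)=\overline{\Phi(z)}$.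
\end{proof}

In particular all zeros of $\Phi$ are real. To locate them, write $E(x)=|E(x)|e^{-i\psi(x)}$ with $\psi$ continuous and $\psi(0)=0$, which is possible since $E(0)=1$. Then $\psi$ is odd because $E(-x)=\overline{E(x)}$, and $\Phi(x)=|E(x)|\sin\psi(x)$, $\Theta(x)=e^{2i\psi(x)}$.

\begin{lemma}\label{lem:zeros}
We have $\frac\pi2\le\psi'\le10$ on $\mathbb R$. The zeros of $\Phi$ are the points $t_k$ defined by $\psi(t_k)=\pi k$, $k\in\mathbb Z$. They satisfy $t_{-k}=-t_k$, $\frac\pi{10}\le t_{k+1}-t_k\le2$ and $|\Phi'(t_k)|\ge\frac\pi2c_1$. They form a complete interpolating sequence with generating function $\phi=\Phi/\Phi'(0)$.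
\end{lemma}

\begin{proof}
Logarithmic differentiation of the product gives
\[
\psi'(x)=-\operatorname{Im}\frac{E'(x)}{E(x)}=\frac\pi2+\sum_k\frac{\beta_k}{(x-2k)^2+\beta_k^2},
\]
and the sum is at most $2\cdot4$ by \eqref{eq:lattice} with $Y=1$. The statements about the zeros follow, with $|\Phi'(t_k)|=|E(t_k)|\psi'(t_k)$.

An entire function $F$ of exponential type with $ce^{\pi|y|}\le|F(z)|\le Ce^{\pi|y|}$ for $|y|\ge1$ is a \emph{sine-type function}. The Levin--Golovin theorem \cite{Levin,Young} states that if the zeros $t_k$ of such a function are simple and separated, then the exponentials $e_k(\omega)=e^{it_k\omega}$ form a Riesz basis of $L^2(-\pi,\pi)$: $e_k=Uu_k$ for an orthonormal basis $\{u_k\}$ and a bounded invertible operator $U$. By Lemma~\ref{lem:size} the theorem applies to $\Phi$. Since $\langle g,e_k\rangle=\langle U^*g,u_k\rangle$, the map $g\mapsto\{\langle g,e_k\rangle\}$ is a bijection of $L^2(-\pi,\pi)$ onto $\ell^2$. As $2\pi f(t_k)=\langle g,e_{-k}\rangle$, the sequence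 is complete interpolating.

Finally, $\Phi$ has order at most $1$, so Hadamard's factorization theorem, with the factors for $t_k$ and $-t_k$ paired, gives $\Phi(z)=e^{\gamma_1z+\gamma_0}\,z\prod_{k\ge1}(1-z^2/t_k^2)$. Since $\Phi$ is odd, $\gamma_1=0$, and so $\Phi=\Phi'(0)\phi$.
\end{proof}

\subsection{The lines $\operatorname{Re}z=X_j$}
The line must pass near the step at $M_j$ and stay away from the zeros of $\Phi$. We take it through a point where $|\sin\psi|=1$. Since $\psi(M_j+2)-\psi(M_j)\ge\pi$, there are $X_j\in[M_j,M_j+2]$ and an integer $N_j$ with $\psi(X_j)=\pi(N_j+\frac12)$. Then $t_{N_j}<X_j<t_{N_j+1}$, and $N_j\ge1$ because $\psi(X_j)\ge\frac\pi2\cdot4$. As $\psi$ is strictly increasing and $X_j<X_{j+1}$, we have $N_1<N_2<\cdots$. Fix $j$ and write $M,X,N$ for $M_j,X_j,N_j$.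

\begin{lemma}\label{lem:line}
$|1-\Theta(X+iy)|\ge c_0:=1-e^{-\pi/40}$ for all $y\ge0$. Consequently \eqref{eq:ab} holds with $b=C_1$ and $a=\frac12c_0c_1$.
\end{lemma}

\begin{proof}
For $y\ge\frac1{40}$ the bound follows from $|\Theta|\le e^{-\pi y}$. For small $y$ we start from $\Theta(X)=e^{2i\psi(X)}=-1$ and bound $\Theta'$. We have
\[
\frac{\Theta'(z)}{\Theta(z)}=i\pi+\sum_k\frac{\overline{\lambda_k}-\lambda_k}{(z-\overline{\lambda_k})(z-\lambda_k)} .
\]
For $0\le y\le\frac12$, $|\overline{\lambda_k}-\lambda_k|\le4$, $|z-\lambda_k|^2\ge(x-2k)^2+1$ and $|z-\overline{\lambda_k}|^2\ge\frac14((x-2k)^2+1)$. So the $k$-th term is at most $8/((x-2k)^2+1)$, and \eqref{eq:lattice} gives $|\Theta'|\le(\pi+32)|\Theta|\le40$. Hence $|\Theta(X+iy)+1|\le1$ and $|1-\Theta(X+iy)|\ge1$ for $0\le y\le\frac1{40}$. The second condition in \eqref{eq:ab} follows from $|\Phi|=\frac12|E||1-\Theta|$. The first and the third are contained in Lemma~\ref{lem:size}, since $1-e^{-\pi X}\ge c_0$.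
\end{proof}

\subsection{Rotation of the argument}
It remains to bound $R$. We replace $\Phi$ by $\frac i2E$, whose logarithmic derivative is explicit. Let $q_0(y)=-2ie^{\pi y}/E(X+iy)$. Then $q=q_0/(1-\Theta)$, and Lemmas~\ref{lem:size} and~\ref{lem:line} give
\begin{equation}\label{eq:q0}
|q_0(y)|\le\frac2{c_1},\qquad|q(y)-q_0(y)|=\frac{|q_0\Theta|}{|1-\Theta|}\le Ce^{-\pi y}.
\end{equation}
The next lemma says that $q_0$ satisfies the differential equation of $y^{-i/2}$ up to an error that is integrable over $[1,X]$ uniformly in $j$.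

\begin{lemma}\label{lem:rotation}
For $1\le y\le X$,
\[
\frac{q_0'(y)}{q_0(y)}=-\frac i{2y}+\eta(y),\qquad|\eta(y)|\le C\Big(\frac1{y^2}+\frac1X\Big).
\]
\end{lemma}

\begin{proof}
Let $z=X+iy$. By \eqref{eq:factor},
\[
\frac{q_0'}{q_0}=\pi-i\frac{E'(z)}{E(z)}=\pi-i\Big(-\frac{i\pi}2+\frac\pi2\cot\frac{\pi(z+i)}2+\frac{P'(z)}{P(z)}\Big).
\]
From $\cot u+i=2ie^{2iu}/(e^{2iu}-1)$ we get $\cot\frac\pi2(z+i)=-i+O(e^{-\pi y})$. The constants cancel, and $q_0'/q_0=-iP'/P+O(e^{-\pi y})$. So we must show that $P'(z)/P(z)=\frac1{2y}+O(y^{-2}+X^{-1})$. With $w_k=z-2k$, so that $\operatorname{Im}w_k=y\ge1$,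
\[
\frac{P'(z)}{P(z)}=\sum_{k\in B}\Big(\frac1{w_k+2i}-\frac1{w_k+i}\Big)=-i\sum_{k\in B}\frac1{(w_k+2i)(w_k+i)} .
\]
We simplify the sum in three steps.

\emph{(a) Keep only the step at $M$.} Let $B'=\{k:2k>M\}$. If $M<2k\le4M$, then $k$ lies in both $B$ and $B'$; if $M/4<2k\le M$, it lies in neither. All other $k$ satisfy $|X-2k|\ge\frac34M$, and the $k$-th term is at most $|X-2k|^{-2}$. The sum of $|X-2k|^{-2}$ over these $k$ is $O(1/M)$, by comparison with an integral as in \eqref{eq:lattice}. Since $X\le\frac32M$, replacing $B$ by $B'$ costs $O(1/X)$.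

\emph{(b) Replace the terms by $w_k^{-2}$.} Since $|w_k+i|,|w_k+2i|\ge|w_k|\ge1$,
\[
\Big|\frac1{(w_k+2i)(w_k+i)}-\frac1{w_k^2}\Big|=\frac{|2-3iw_k|}{|w_k|^2|w_k+i||w_k+2i|}\le\frac5{|w_k|^3},
\]
and $\sum_k|w_k|^{-3}\le\frac1y\sum_k|w_k|^{-2}\le4y^{-2}$ by \eqref{eq:lattice}.

\emph{(c) Replace the sum by an integral.} Let $v(u)=(z-u)^{-2}$. Since $M$ is even, the intervals $[2k-2,2k]$, $k\in B'$, tile $[M,\infty)$, and $\big|v(2k)-\frac12\int_{2k-2}^{2k}v\,du\big|\le\int_{2k-2}^{2k}|v'|\,du$. The total error is at most $\int_{\mathbb R}2|z-u|^{-3}du=4y^{-2}$. Moreover, since $|M-X|\le2$,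
\[
\frac12\int_M^\infty\frac{du}{(u-z)^2}=\frac1{2(M-X-iy)}=\frac i{2y}+O(y^{-2}).
\]
Multiplying by $-i$ gives $P'/P=\frac1{2y}+O(y^{-2}+X^{-1})$.
\end{proof}

The geometric spacing of the steps enters only in (a): steps at distance $\Delta$ from $X$ are charged an error of order $1/\Delta$, whose integral over $[1,X]$ is of order $X/\Delta$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Lemma~\ref{lem:rotation} gives $q_0/y=2i(q_0'-\eta q_0)$. Hence for $1\le Y\le X$
\[
\Big|\int_1^Yq_0(y)\frac{dy}y\Big|\le2\,|q_0(Y)-q_0(1)|+2\sup|q_0|\int_1^X|\eta|\,dy\le C,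
\]
and with \eqref{eq:q0} we get $\max_{[1,X]}|R|\le C$, uniformly in $j$. Proposition~\ref{prop:reduction} applies by Lemmas~\ref{lem:zeros} and~\ref{lem:line} and gives $\|S_{N_j}\|\le C$ for all $j$.

Let $f\in\mathcal{PW}^1_\pi$ and $\varepsilon>0$, and choose $f_\varepsilon\in\mathcal{PW}^2_\pi$ with $\|f-f_\varepsilon\|_{\mathcal{PW}^1_\pi}\le\varepsilon$. Then $\|S_{N_j}f-f\|_\infty\le(C+1)\varepsilon+\|S_{N_j}f_\varepsilon-f_\varepsilon\|_\infty$, and the last term tends to $0$ by Lemma~\ref{lem:cis}(c). So $S_{N_j}f\to f$ uniformly.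

The functions $\phi_k$ depend only on the set $\Lambda$ and the node. For the indexing $\{t_{k+m}\}$ the $N$-th partial sum is therefore $\sum_{k=-N+m}^{N+m}f(t_k)\phi_k$, which differs from $S_Nf$ by at most $2|m|$ terms $f(t_k)\phi_k$. Each is bounded on $\mathbb R$ by $C_0\|f\|_{\mathcal{PW}^1_\pi}$ by \eqref{eq:pw} and Lemma~\ref{lem:cis}(a). So along $(N_j)$ the norms are at most $C+2|m|C_0$.
\end{proof}

\section{The norms are always unbounded}\label{sec:B}

Now let $\{t_k\}$ be an arbitrary complete interpolating sequence. Then $\phi$ need not satisfy two-sided bounds as in \eqref{eq:ab}, and \eqref{eq:sign} gives no lower bound without information on $t_k-k$. The plan is as follows. We attach to each real $x$ an integral $T_L(x)$ along the vertical ray above $x$, an analog of $R(L)$ in which $\Phi$ is replaced by the quotient $\phi(\zeta)/\phi(x-i)$. If $\|S_N\|$ were bounded, $T_L(x)$ would be bounded independently of $L$ for all large $|x|$. But $T_L$ extends to a bounded analytic function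 in $\mathbb C_+$, and its limit along the imaginary axis, where $\phi$ looks like a pure exponential, is of order $\log L$. Poisson's formula makes these two facts incompatible.

\subsection{Growth of the generating function}
We need three estimates for quotients of values of $\phi$: in the vertical direction, in the horizontal direction, and far from the real axis.

\begin{lemma}\label{lem:vertical}
For every $\eta>0$ there is $c_\eta>0$ such that $|\phi(x+i(Y+s))|\ge c_\eta e^{(\pi-\eta)s}|\phi(x+iY)|$ for all $x\in\mathbb R$, $Y\ge1$, $s\ge0$.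
\end{lemma}

\begin{proof}
Let $Y_1=Y$, $Y_2=Y+s$ and $\beta(u)=\frac12\log\frac{u^2+Y_2^2}{u^2+Y_1^2}$. This function decreases to $0$ on $[0,\infty)$, with $-\beta'(u)=\frac{u(Y_2^2-Y_1^2)}{(u^2+Y_1^2)(u^2+Y_2^2)}$. Comparing factors and using Fubini's theorem for nonnegative terms,
\[
\log\Big|\frac{\phi(x+iY_2)}{\phi(x+iY_1)}\Big|=\sum_k\beta(|x-t_k|)=\int_0^\infty n_x(u)\,(-\beta'(u))\,du .
\]
Now $\int_0^\infty(-\beta')\,du=\log\frac{Y_2}{Y_1}\le\log(1+s)$, and $-u\beta'(u)=\frac{Y_2^2}{u^2+Y_2^2}-\frac{Y_1^2}{u^2+Y_1^2}$ has integral $\frac\pi2s$. By Lemma~\ref{lem:cis}(d) the left side is at least $(1-\varepsilon)\pi s-C_\varepsilon\log(1+s)$. Take $\varepsilon=\frac\eta{2\pi}$ and note that $C_\varepsilon\log(1+s)-\frac\eta2s$ is bounded above.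
\end{proof}

\begin{lemma}\label{lem:horizontal}
If $\zeta=\xi+i\eta$, $\operatorname{dist}(\zeta,\Lambda)\ge\sigma$ and $x\in\mathbb R$, then $|\phi(x-i)|\le C(1+|x-\xi|)\,|\phi(\zeta)|$.
\end{lemma}

\begin{proof}
Let $t_k\le\xi\le t_{k+1}$, and let $m\in\{k,k+1\}$ be the index for which $|\phi'(t_m)|$ is smaller. Lemma~\ref{lem:real}(b) gives $|\phi(\zeta)|\ge\sigma^2|\phi'(t_m)|/\ell$. By Lemma~\ref{lem:cis}(a), $|\phi(x-i)|=|\phi_m(x-i)|\,|\phi'(t_m)|\,|x-i-t_m|\le C_0e^\pi(1+\ell+|x-\xi|)|\phi'(t_m)|$.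
\end{proof}

\begin{lemma}\label{lem:logder}
$\phi'(iY)/\phi(iY)\to-i\pi$ as $Y\to+\infty$.
\end{lemma}

\begin{proof}
We use the following representation theorem (\cite[Ch.~6]{Boas}, \cite[Ch.~III]{Koosis}). If an entire function $F$ of exponential type has no zeros in $\mathbb C_+$ and $\int_{\mathbb R}\frac{\log^+|F(u)|}{1+u^2}du<\infty$, then $\int_{\mathbb R}\frac{|\log|F(u)||}{1+u^2}du<\infty$ and, for some real $\tau$,
\[
\log|F(z)|=\tau y+\frac y\pi\int_{\mathbb R}\frac{\log|F(u)|}{|z-u|^2}\,du\qquad(z\in\mathbb C_+).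
\]
It applies to $\phi$ by Lemma~\ref{lem:cis}(a). By dominated convergence,
\begin{equation}\label{eq:IY}
I(Y):=\int_{\mathbb R}\frac{|\log|\phi(u)||}{u^2+Y^2}\,du\to0\qquad(Y\to\infty),
\end{equation}
so $\tau=\lim_YY^{-1}\log|\phi(iY)|$. Lemma~\ref{lem:cis}(a) gives $\tau\le\pi$, and Lemma~\ref{lem:vertical} gives $\tau\ge\pi-\eta$ for every $\eta>0$. Hence $\tau=\pi$. The right side of the representation is the real part of the analytic function $-i\pi z+\frac1{\pi i}\int_{\mathbb R}\big(\frac1{u-z}-\frac u{1+u^2}\big)\log|\phi(u)|\,du$, which therefore differs from a branch of $\log\phi$ by a constant. Differentiating,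
\[
\frac{\phi'(z)}{\phi(z)}=-i\pi+\frac1{\pi i}\int_{\mathbb R}\frac{\log|\phi(u)|}{(u-z)^2}\,du,
\]
and at $z=iY$ the integral is at most $I(Y)$ in modulus.
\end{proof}

\subsection{Test functions and the function $T_L$}
We test $S_N$ on functions whose spectrum lies within $1/L$ of the endpoint $-\pi$. Such a function grows like $e^{\pi y}$ up to height about $L$, which cuts the integral off at that height, and it decays in the horizontal direction, which lets us discard the far end of the sum. Let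
\[
\kappa(z)=2\int_{1/2}^1e^{i\xi z}\,d\xi=\frac{2(e^{iz}-e^{iz/2})}{iz}.
\]
The two expressions give
\begin{equation}\label{eq:kappa}
|\kappa(z)|\le\min\Big(1,\frac4{|z|}\Big)e^{-y/2}\quad(y\ge0),\qquad|\kappa(z)|\le\min\Big(1,\frac4{|z|}\Big)e^{|y|}\quad(y<0),
\end{equation}
and $\kappa(is)>0$ for $s\ge0$, $\kappa(is)\ge e^{-1}$ for $0\le s\le1$. For $L\ge1$ and $x\in\mathbb R$ put
\[
f_{x,L}(\zeta)=e^{-i\pi\zeta}\kappa\Big(\frac{\zeta-x}L\Big)=2L\int_{-\pi+\frac1{2L}}^{-\pi+\frac1L}e^{-i(\omega+\pi)x}e^{i\omega\zeta}\,d\omega,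
\]
so that $\|f_{x,L}\|_{\mathcal{PW}^1_\pi}=1$. For $\operatorname{Im}z\ge0$ and $s\ge1$ put
\[
H_s(z)=e^{\pi s}\frac{\phi(z-i)}{\phi(z+is)},\qquad T_L(z)=\int_1^\infty H_s(z)\,\kappa\Big(\frac{is}L\Big)\frac{ds}{1+s}.
\]
Each $H_s$ is analytic near the closed half-plane $y\ge0$. Since $|y-1|\le y+1$, Lemma~\ref{lem:real}(a) and Lemma~\ref{lem:vertical} with $\eta=\frac1{4L}$ give $|\phi(z-i)|\le|\phi(z+i)|\le C_Le^{-(\pi-\frac1{4L})(s-1)}|\phi(z+is)|$. Together with \eqref{eq:kappa},
\begin{equation}\label{eq:dom}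
|H_s(z)|\,\kappa(is/L)\le C_Le^{s/(4L)}e^{-s/(2L)}=C_Le^{-s/(4L)}\qquad(\operatorname{Im}z\ge0,\ s\ge1).
\end{equation}
Hence $T_L$ is bounded and continuous on $\{y\ge0\}$ and analytic in $\mathbb C_+$. The bound depends on $L$; the point of the next lemma is a bound that does not.

\begin{lemma}\label{lem:boundary}
Suppose that $\|S_N\|\le C_*$ for all $N$. Then there are $C'$, independent of $L$, and $x_0(L)$ such that $|T_L(x)|\le C'$ for all real $x$ with $|x|\ge x_0(L)$.
\end{lemma}

\begin{proof}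
Let $\epsilon=\operatorname{sgn}x$, $f=f_{x,L}$ and $t=x-i$. We apply Lemma~\ref{lem:residue} with a contour that contains the ray above $x+i$. The ray must stand at the given $x$, which may be a node, so the contour moves sideways before it crosses the real axis; evaluating at $t=x-i$ instead of $x$ keeps $|t-\zeta|\ge1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[gray,->] (-5.7,0)--(4.7,0);
\foreach \p in {-5.1,-3.9,-3,-1.9,-1,0,0.9,1.9,3.1,4} \fill (\p,0) circle (1.6pt);
\draw[thick,->] (-4.5,-2)--(-4.5,2.3) node[right] {$\operatorname{Re}\zeta=x'$};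
\draw[thick,->] (2.5,-2)--(2.5,1)--(1.3,1)--(1.3,2.3) node[right] {$\gamma$};
\draw (1.3,-1) circle (1.8pt) node[left] {$t=x-i$};
\node[left] at (1.3,1) {$x+i$};
\node[right] at (2.5,1) {$\tilde x+i$};
\node[below] at (-5.1,0) {$t_{-N-1}$};
\node[below] at (-3.9,0) {$t_{-N}$};
\node[above] at (1.9,0) {$t_N$};
\node[above] at (3.1,0) {$t_{N+1}$};
\end{tikzpicture}
\caption{The contour in the proof of Lemma~\ref{lem:boundary} for $x>0$. Dots are the nodes $t_k$. The region between the line $\operatorname{Re}\zeta=x'$ and the path $\gamma$ contains $t_{-N},\dots,t_N$ and the point $t=x-i$. The ray of $\gamma$ above $x+i$ produces $T_L(x)$.}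
\label{fig:contour}
\end{figure}

\emph{The contour} (Figure~\ref{fig:contour}). By Lemma~\ref{lem:cis}(b), every real number is within $\sigma\le\frac14$ of a point at distance at least $\sigma$ from $\Lambda$. Applying this to $x+\frac54\epsilon$ we find $\tilde x$ with $1\le\epsilon(\tilde x-x)\le\frac32$ and $\operatorname{dist}(\tilde x,\Lambda)\ge\sigma$. If $x>0$, define $N$ by $t_N<\tilde x<t_{N+1}$ and let $x'$ be the midpoint of $(t_{-N-1},t_{-N})$. If $x<0$, define $N$ by $t_{-N-1}<\tilde x<t_{-N}$ and let $x'$ be the midpoint of $(t_N,t_{N+1})$. As $|x|\to\infty$ we have $N\to\infty$, $\epsilon x'\to-\infty$ and $\Delta:=|x-x'|\to\infty$; we assume $N\ge1$, $\epsilon x'<0$ and $\Delta\ge1$. Let $\gamma$ be the upward path formed by the ray $\{\tilde x+iy:y\le1\}$, the segment from $\tilde x+i$ to $x+i$, and the ray $\{x+iy:y\ge1\}$. Its points $\zeta$ satisfy $\operatorname{dist}(\zeta,\Lambda)\ge\sigma$, $|t-\zeta|\ge1$ and $|\operatorname{Re}\zeta-x|\le\frac32$. The region between $\gamma$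 and the line $\operatorname{Re}\zeta=x'$ contains $t$ and exactly the nodes $t_{-N},\dots,t_N$.

Cut the region at heights $\pm H$ and let $H\to\infty$ with $x$ and $L$ fixed. On the edges $\zeta=\xi\pm iH$ the abscissa $\xi$ ranges over a bounded interval, on which $|\phi(\xi\pm i)|$ is bounded below. On the top edge $|f|\le e^{(\pi-\frac1{2L})H}$ by \eqref{eq:kappa}, while $|\phi(\xi+iH)|\ge c_Le^{(\pi-\frac1{4L})H}|\phi(\xi+i)|$ by Lemma~\ref{lem:vertical}. On the bottom edge $|f|\le e^{-(\pi-1)H}$ and $|\phi(\xi-iH)|\ge|\phi(\xi-i)|$. So both edges contribute nothing in the limit, and with both paths oriented upward,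
\begin{equation}\label{eq:two}
S_Nf(t)=f(t)+\frac\epsilon{2\pi i}\Big(\int_\gamma-\int_{\operatorname{Re}\zeta=x'}\Big)\frac{f(\zeta)\,\phi(t)}{\phi(\zeta)(t-\zeta)}\,d\zeta .
\end{equation}

\emph{The main term.} On $\zeta=x+is$, $s\ge1$, we have $t-\zeta=-i(1+s)$, $d\zeta=i\,ds$ and $f(\zeta)=e^{-i\pi x}e^{\pi s}\kappa(is/L)$. This ray contributes exactly $\frac{i\epsilon}{2\pi}e^{-i\pi x}T_L(x)$ to \eqref{eq:two}.

\emph{The other terms.} By \eqref{eq:bern}, $|S_Nf(t)|\le e^\pi\|S_Nf\|_\infty\le e^\pi C_*$. By \eqref{eq:kappa}, $|f(t)|\le e^{-\pi}e^{1/L}\le1$. On the rest of $\gamma$, Lemma~\ref{lem:horizontal} gives $|\phi(t)/\phi(\zeta)|\le C$, and $|f(\zeta)|\le e^\pi$ for $0\le y\le1$, $|f(\zeta)|\le e^{-(\pi-1)|y|}$ for $y<0$. So this part contributes at most a constant $C_2$ independent of $x$ and $L$.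

On the line $\zeta=x'+iy$ we have $|t-\zeta|\ge\Delta$, $|\zeta-x|\ge\Delta$ and $\operatorname{dist}(\zeta,\Lambda)\ge2\sigma$. Lemma~\ref{lem:horizontal} gives $|\phi(t)/\phi(\zeta)|\le C\Delta$. For $y\ge1$, Lemma~\ref{lem:horizontal} at $x'+i$ followed by Lemma~\ref{lem:vertical} gives $|\phi(t)/\phi(\zeta)|\le C_L\Delta\,e^{-(\pi-\frac1{4L})y}$. The factor $\Delta$ is canceled by $1/|t-\zeta|$, and the decay of $\kappa$ makes the term small: by \eqref{eq:kappa}, $|f(\zeta)|\le\frac{4L}\Delta e^{(\pi-\frac1{2L})y}$ for $y\ge0$ and $|f(\zeta)|\le\frac{4L}\Delta e^{-(\pi-1)|y|}$ for $y<0$. The integrand is therefore at most $\frac{C_L}\Delta e^{-|y|/(4L)}$, and the line contributes at most $C_L/\Delta$, which is at most $1$ for $|x|\ge x_0(L)$.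

Solving \eqref{eq:two} for the main term gives $|T_L(x)|\le2\pi(e^\pi C_*+C_2+2)=:C'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose that $\|S_N\|\le C_*$ for all $N$. A function that is bounded and continuous on $\{y\ge0\}$ and analytic in $\mathbb C_+$ is the Poisson integral of its boundary values. With $x_0=x_0(L)$, Lemma~\ref{lem:boundary} gives
\[
|T_L(iY)|=\Big|\frac1\pi\int_{\mathbb R}\frac{Y\,T_L(u)}{u^2+Y^2}\,du\Big|\le C'+\frac{2x_0}{\pi Y}\max_{[-x_0,x_0]}|T_L|,
\]
so $\limsup_{Y\to\infty}|T_L(iY)|\le C'$. On the other hand, for fixed $s$ and $Y>1$ Lemma~\ref{lem:logder} gives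
\[
H_s(iY)=e^{\pi s}\exp\Big(-\int_{-1}^si\,\frac{\phi'(iY+iv)}{\phi(iY+iv)}\,dv\Big)\longrightarrow e^{\pi s}e^{-\pi(s+1)}=e^{-\pi}\qquad(Y\to\infty).
\]
By \eqref{eq:dom} and dominated convergence,
\[
\lim_{Y\to\infty}T_L(iY)=e^{-\pi}\int_1^\infty\kappa\Big(\frac{is}L\Big)\frac{ds}{1+s}\ge e^{-\pi-1}\int_1^L\frac{ds}{1+s}=e^{-\pi-1}\log\frac{L+1}2 .
\]
For large $L$ this exceeds $C'$, a contradiction. Hence $\sup_N\|S_N\|=\infty$. Each norm is finite, since $\|S_N\|\le(2N+1)C_0$ by \eqref{eq:norm} and Lemma~\ref{lem:cis}(a), so $\limsup_N\|S_N\|=\infty$. By the Banach--Steinhaus theorem $\sup_N\|S_Nf\|_\infty=\infty$ for a residual set of $f\in\mathcal{PW}^1_\pi$, and for such $f$ the upper limit is infinite because each $\|S_Nf\|_\infty$ is finite.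
\end{proof}

\begin{remark}
The argument needs a bound on $\|S_N\|$ for every large $N$, because Poisson's formula uses $T_L(x)$ for all large $|x|$ and the index $N$ in Lemma~\ref{lem:boundary} is dictated by $x$. A bound along a subsequence $(N_j)$ controls $T_L$ only near the gaps $(t_{N_j},t_{N_j+1})$ and $(t_{-N_j-1},t_{-N_j})$. This is the room that Theorem~\ref{thm:A} uses.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Boas} Boas, \emph{Entire Functions}.

\bibitem{BF} Holger Boche and Brendan Farrell, \emph{Strong Divergence of Reconstruction Procedures for the Paley-Wiener Space $\mathcal{PW}^1_\pi$ and the Hardy Space $\mathcal{H}^1$}, arXiv:1404.4400 (2014).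

\bibitem{Koosis} Koosis, \emph{The Logarithmic Integral I}.

\bibitem{Landau} Landau, \emph{Acta Math.} 117 (1967).

\bibitem{Levin} Levin, \emph{Lectures on Entire Functions}, AMS, 1996.

\bibitem{LS} Lyubarskii and Seip, \emph{Rev. Mat. Iberoam.} 13 (1997).

\bibitem{Young} Young, \emph{An Introduction to Nonharmonic Fourier Series}.

\end{thebibliography}
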